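# Cliques in Paley graphs over fields of nonsquare order

## The bound $n(n-1)\le\frac{q-1}{2}$ and a refinement

**Theorem 1.** Let $p\equiv 1\pmod 4$ be a prime, let $s\ge 0$ be an integer, put $q=p^{2s+1}$, and let $n=\omega(P_q)$ be the clique number of the Paley graph $P_q$. Then
$$n(n-1)\le\frac{q-1}{2}. \tag{1}$$
Equivalently,
$$\omega(P_q)\le\frac{1+\sqrt{2q-1}}{2}<\sqrt{\frac q2}+\frac12 .\tag{2}$$

**Corollary.** There is a constant $c>0$, namely $c=\frac12$, such that for every prime $p\equiv1\pmod 4$ and every positive integer $s$, with $q=p^{2s+1}$,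
$$\omega(P_q)\le\sqrt{\frac q2}+c\,p^{s-1}.$$

**Theorem 2.** Let $p\equiv1\pmod4$ be a prime, $s\ge1$, $q=p^{2s+1}$, $P=p^s$, and let $m$ be an integer with $1\le m\le\frac{p-3}{2}$. Then
$$\omega(P_q)\le\max\Big(mP+\frac{P+1}{2},\ 1+\frac{p^{s+1}-1}{2(m+1)}\Big).\tag{3}$$
In particular, if $m=\lfloor\sqrt{p/2}\rfloor$ and $x=\sqrt{p/2}-m>\frac12$, then
$$\omega(P_q)\le\sqrt{\frac q2}+1-p^s\min\Big\{x-\frac12,\ \frac34(1-x)\Big\}.\tag{4}$$

Let us unpack this. For a prime power $q\equiv1\pmod4$, the Paley graph $P_q$ has the elements of the finite field $\mathbb F_q$ as vertices, and two vertices are adjacent if and only if their difference is a nonzero square. Since $q\equiv1\pmod 4$, $-1$ is a square, so adjacency is symmetric. A clique is a set of pairwise adjacent vertices, and $\omega(P_q)$ is the size of the largest one. We are asking how large a set $A\subset\mathbb F_q$ can be if all differences of distinct elements of $A$ are squares.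

The equivalence of (1) and (2) is the quadratic formula: (1) says $(2n-1)^2=4n(n-1)+1\le 2q-1$, that is, $n\le\frac12(1+\sqrt{2q-1})$, and $\frac12\sqrt{2q-1}<\frac12\sqrt{2q}=\sqrt{q/2}$. The Corollary follows from Theorem 1 because $p^{s-1}\ge1$ when $s\ge1$.

The Corollary answers a question from Chi Hoi Yip, "On the clique number of Paley graphs of prime power order", arXiv:2004.01175 (2020). What was recorded there as known is $\omega(P_q)\le\sqrt q$ always, and, for $p\equiv 1\pmod 4$ and $q=p^{2s+1}$ with $s\ge0$,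
$$\omega(P_q)\le\min\Big(p^s\lceil\sqrt{p/2}\,\rceil,\ \sqrt{q/2}+\frac{p^s+1}{4}+\frac{\sqrt{2p}}{32}p^{s-1}\Big).$$
The second term exceeds $\sqrt{q/2}$ by about $p^s/4$. The question was whether the excess can be brought down to a constant times $p^{s-1}$. Theorem 1 brings it below $\frac12$.

Theorem 1 covers every nonsquare $q\equiv1\pmod4$: if $q=p^r$ with $r$ odd and $p\equiv3\pmod4$, then $q\equiv3\pmod 4$, so $p\equiv1\pmod4$ is forced. For square $q$ the inequality (1) is false, as we shall see in a moment.

Theorem 2 is of a different nature: when $x>\frac12$ and $p$ is fixed, it gives a bound below $\sqrt{q/2}$ by an amount of order $p^s$ once $s$ is large. For $p=5$ we have $m=1$ and $x\approx0.581$. The two terms in (3) are $\frac{3P+1}{2}$ and $\frac{5P+3}{4}$, and the first is the larger, so $\omega(P_{5^{2s+1}})\le\frac{3\cdot5^s+1}{2}$, whereas $\sqrt{q/2}\approx1.581\cdot5^s$. This is below $\sqrt{q/2}$ as soon as $0.081\cdot5^s>\frac12$, that is, for $s\ge2$.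

## Small fields by hand, and the square-root bound

For $q=5$ the nonzero squares are $1,4$, so $P_5$ is a pentagon and $\omega=2$. Here $n(n-1)=2=\frac{q-1}2$.

For $q=13$ the nonzero squares are $1,3,4,9,10,12$. The set $\{0,1,4\}$ has differences $1,4,3$, so it is a clique, and $3\cdot2=6=\frac{13-1}2$.

For $q=41$ the nonzero squares are
$$1,2,4,5,8,9,10,16,18,20,21,23,25,31,32,33,36,37,39,40 .$$
The set $\{0,1,2,10,33\}$ has differences $1,2,10,33,\ 1,9,32,\ 8,31,\ 23$, all in the list, so it is a clique of size $5$, and $5\cdot4=20=\frac{41-1}{2}$. So (1) is sharp for $q=5,13,41$.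

For $q=29$ the squares include $1,4,5,6$, and $\{0,1,5,6\}$ has differences $1,5,6,4,5,1$. So $\omega(P_{29})\ge4$. Theorem 1 gives $n(n-1)\le14$, hence $n\le4$, so $\omega(P_{29})=4$.

If $q=Q^2$ is a square, $Q$ odd, every nonzero $z$ in the subfield $\mathbb F_Q$ satisfies $z^{(q-1)/2}=(z^{Q-1})^{(Q+1)/2}=1$, so $z$ is a square in $\mathbb F_q$ and $\mathbb F_Q$ is a clique of size $\sqrt q$. For $q=9$ this has $n(n-1)=6>4=\frac{q-1}{2}$. So any proof of Theorem 1 has to use that the exponent $2s+1$ is odd.

The bound $n\le\sqrt q$ is short, and we shall need it. Let $A$ be a clique and let $\gamma$ be a nonsquare. The map $A\times A\to\mathbb F_q$, $(a,b)\mapsto a+\gamma b$, is injective. Indeed, suppose $a+\gamma b=a'+\gamma b'$, that is, $a-a'=\gamma(b'-b)$. If one side is nonzero then so is the other; then the left side is a nonzero square and the right side is a nonsquare, a contradiction. So $a=a'$ and $b=b'$. Hence $n^2\le q$. For square $q$ this and the subfield give $\omega(P_q)=\sqrt q$.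

## Digits, Hasse derivatives, and functions on a clique

From now on $p\equiv1\pmod4$, $q=p^{2s+1}$, $o=\frac{p-1}{2}$, and $A\subset\mathbb F_q$ is a clique with $|A|=n\ge2$. (Since $0$ and $1$ are adjacent, $\omega(P_q)\ge2$.) By Euler's criterion, for distinct $a,b\in A$,
$$(b-a)^{(q-1)/2}=1. \tag{5}$$
This is the only way the clique property will enter below, apart from $n\le\sqrt q$.

**Digits.** Digits are base-$p$ digits, and position $0$ is the units digit. We write $(d_k\dots d_1d_0)_p$ for $\sum d_ip^i$. All the digits of $\frac{p^j-1}{2}$, in positions $0,\dots,j-1$, equal $o$. If, in each position, the digits of two numbers add up to at most $p-1$, there are no carries, and the digits of the sum are the sums of the digits.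

**Definition (digit domination).** We write $l\preceq k$ if every digit of $l$ is at most the corresponding digit of $k$.

Lucas' theorem says $\binom kl\equiv\prod_i\binom{k_i}{l_i}\pmod p$, so $\binom kl\not\equiv0\pmod p$ if and only if $l\preceq k$. For example, with $p=5$ and $12=(22)_5$, the $l\preceq12$ are $0,1,2,5,6,7,10,11,12$; indeed $\binom{12}{3}=220\equiv0$ and $\binom{12}{6}=924\equiv4\pmod5$. On the other hand $14=(24)_5$ dominates all of $0,1,\dots,14$.

**Definition (Hasse derivative).** For a polynomial $F$ over $\mathbb F_q$, $E^{(j)}F(x)$ is the coefficient of $y^j$ in $F(x+y)$.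

So $E^{(j)}$ is linear, $E^{(j)}(x-a)^k=\binom kj(x-a)^{k-j}$ for $j\le k$, and $E^{(j)}$ kills constants for $j\ge1$. By definition $F(x)=\sum_jE^{(j)}F(b)\,(x-b)^j$, so if $E^{(j)}F(b)=0$ for $0\le j<N$, then $(x-b)^N\mid F$. We use these instead of ordinary derivatives because of characteristic $p$: for $F=x^5$ over characteristic $5$, all ordinary derivatives of order at least $1$ vanish identically, though the zero at $0$ has order exactly $5$; the Hasse derivatives see this, since $E^{(5)}x^5=1$.

**Functions on $A$.** The functions $A\to\mathbb F_q$ form a vector space $\mathbb F_q^A$ of dimension $n$. We set $0^0=1$. By the Vandermonde determinant, the functions $a\mapsto a^t$ with $0\le t\le n-1$ are linearly independent on $A$; we write simply $a^t$ for such a function.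

**Inverse Frobenius.** For $R=p^\rho$, the map $z\mapsto z^R$ is a field automorphism of $\mathbb F_q$. Let $z\mapsto z^{1/R}$ be its inverse; it is additive and multiplicative. For $q=125$ and $R=5$ it is $z^{1/5}=z^{25}$, because $(z^{25})^5=z^{125}=z$. As a power of $z$ it has a large exponent, but on $A$ the function $a^{1/R}$ is just one function.

## One auxiliary polynomial, and the case of small digits

All auxiliary polynomials in this lecture have the form $\sum_{a\in A}c_a(x-a)^k$, possibly minus a constant, with coefficients $c_a\in\mathbb F_q$ to be chosen. Two things are needed. The polynomial must vanish to high order at each point of $A$, which asks $c=(c_a)$ to be orthogonal to certain functions on $A$. And it must not be zero; since the coefficient of $x^{k-l}$ is $(-1)^l\binom kl\sum_ac_aa^l$, this asks $c$ not to be orthogonal to some $a^l$ with $l\preceq k$. Then (number of points)$\times$(order of vanishing) is at most the degree.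

The first attempt is the natural one: use (5) to replace the exponent $\frac{q-1}2+(n-1)$ by $n-1$. This is the Hanson–Petridis / Yip argument.

**Lemma 1.** If all digits of $n-1$ are $\le o$, then $n(n-1)\le\frac{q-1}{2}$.

*Proof.* **Choice of $c$.** We want a $c$ that is orthogonal to all polynomials of degree below $n-1$. Put $c_a=\prod_{b\in A,\,b\ne a}(a-b)^{-1}$. For $0\le t\le n-1$, Lagrange interpolation gives
$$\sum_{a\in A}a^t\prod_{b\ne a}\frac{x-b}{a-b}=x^t,$$
because both sides have degree at most $n-1$ and agree on $A$. Comparing coefficients of $x^{n-1}$, we get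
$$\sum_ac_aa^t=0\ \ (0\le t<n-1),\qquad \sum_ac_aa^{n-1}=1.$$
Let $k=\frac{q-1}2+n-1$ and $F(x)=\sum_ac_a(x-a)^k-(-1)^{n-1}$.

**Degree of $F$.** We compute it exactly, which also shows $F\ne0$. The coefficient of $x^{k-t}$ in the sum is $\binom kt(-1)^t\sum_ac_aa^t$. It is zero for $t<n-1$. For $t=n-1$ it is $\pm\binom k{n-1}$. Now $n-1\le\sqrt q-1<p^{s+1}$, so $n-1$ has digits only in positions $0,\dots,s$. All digits of $\frac{q-1}2$, in positions $0,\dots,2s$, are $o$, and the digits of $n-1$ are at most $o$, so adding them makes no carries (the sums are at most $2o=p-1$). Hence $n-1\preceq k$ and $\binom k{n-1}\not\equiv0$. So $F$ has degree $k-(n-1)=\frac{q-1}2\ge1$; the subtracted constant does not matter.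

**Vanishing on $A$.** Let $b\in A$. By (5), $(b-a)^k=(b-a)^{n-1}$ for $a\in A$, $a\ne b$, and for $a=b$ both sides are $0$. Expanding in powers of $a$, only $a^{n-1}$ survives:
$$F(b)=\sum_ac_a(b-a)^{n-1}-(-1)^{n-1}=(-1)^{n-1}-(-1)^{n-1}=0.$$
For $1\le j\le n-2$ the exponents $k-j$ and $n-1-j$ are positive, so in the same way
$$E^{(j)}F(b)=\binom kj\sum_ac_a(b-a)^{k-j}=\binom kj\sum_ac_a(b-a)^{n-1-j}=0,$$
since $n-1-j<n-1$. So $F$ vanishes to order at least $n-1$ at each of the $n$ points of $A$, and $n(n-1)\le\deg F=\frac{q-1}2$. $\square$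

This already proves Theorem 1 for $s=0$: there $n-1\le\sqrt p-1\le\frac{p-1}{2}=o$ is a single digit.

## Where carries kill the leading coefficient

The hypothesis on digits is used at one point only, $\binom{k}{n-1}\not\equiv0\pmod p$, and there it is needed for the argument. Take $q=125$, so $o=2$ and $\frac{q-1}{2}=62=(222)_5$. Theorem 1 asks for $n\le8$. To exclude $n=9$ by Lemma 1 we would need $8=(13)_5$ to have digits at most $2$. It does not: $k=62+8=70=(240)_5$, the units digit of $k$ is $0$ while that of $8$ is $3$, and $\binom{70}8\equiv0\pmod 5$. The leading coefficient is gone and the degree is no longer known; we do not even know that $F\neq0$. The same happens for $n=10$, $n-1=9=(14)_5$.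

Every subset of a clique is a clique, so one may try to pass to a subset of size $N$ with $N-1$ having small digits. For $s\ge1$, let us see what this gives in general. Put
$$P=p^s,\qquad m=\lfloor\sqrt{p/2}\rfloor,\qquad x=\sqrt{p/2}-m,\qquad\text{so}\quad \sqrt{q/2}=P\sqrt{p/2}=(m+x)P. \tag{6}$$
We shall use often that
$$1\le m\le o-1=\frac{p-3}{2}. \tag{7}$$
For $p=5$ both bounds are equal to $1$ and $m=1$. For $p\ge13$, $m\le\sqrt{p/2}\le\frac{p-3}2$ holds because $p^2-8p+9\ge0$, and $m\ge1$ is clear.

If $n\ge N:=(m+1)P+1$, then $N-1=(m+1)P$ has the one nonzero digit $m+1\le o$, and Lemma 1 for a subset of size $N$ gives $N(N-1)\le\frac{q-1}2$. But $N(N-1)>(m+1)^2P^2>\frac p2P^2=\frac q2$. So $n\le(m+1)P=p^s\lceil\sqrt{p/2}\,\rceil$, which is the first of the two known bounds. It overshoots $\sqrt{q/2}$ by $(1-x)P$. And when $x>\frac12$ and $P(x-\frac12)>\frac12$, the number $\sqrt{q/2}$ lies in a stretch where Lemma 1 is silent: every integer $t$ with $mP+\frac{P-1}2<t<(m+1)P$ has $t\bmod P>\frac{P-1}{2}=(o\dots o)_p$, so some digit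 of $t$ exceeds $o$. For $q=125$ this route gives $n\le10$.

## Taking fifth roots over $\mathbb F_{125}$

Let us exclude a clique $A$ of size $9$ in $P_{125}$ in another way. In Lemma 1 the exponent $k$ is larger than $\frac{q-1}{2}$. We now take an exponent which becomes that large only after multiplication by $5$. We have $5\cdot14=70=62+8$ and $5\cdot13=65=62+3$. So, by (5), for $a,b\in A$,
$$(b-a)^{5\cdot14}=(b-a)^{8}=(b-a)^{3+5},\qquad (b-a)^{5\cdot13}=(b-a)^3 ,$$
also for $a=b$. Taking fifth roots, which is allowed in $\mathbb F_{125}$ and is additive,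
$$(b-a)^{14}=(b^{1/5}-a^{1/5})^3(b-a),\qquad (b-a)^{13}=(b^{1/5}-a^{1/5})^3 .$$
As functions of $a$, both lie in the span $\mathcal V$ of the $8$ functions $a^v(a^{1/5})^u$ with $v\le1$, $u\le3$. Since $\dim\mathcal V\le8<9=\dim\mathbb F_{125}^A$, there is $c\ne0$ orthogonal to $\mathcal V$. Put $g(x)=\sum_ac_a(x-a)^{14}$. Then $g(b)=0$ and $E^{(1)}g(b)=14\sum_ac_a(b-a)^{13}=0$ for all $b\in A$, so $g$ has a double zero at each of $9$ points. Since $14=(24)_5$ dominates $0,\dots,8$, if $g$ were zero then $c$ would be orthogonal to $a^0,\dots,a^8$, which form a basis of $\mathbb F_{125}^A$, and $c$ would be $0$. So $g\ne0$, and $18\le14$, a contradiction. Hence $\omega(P_{125})\le8$.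

What happened: the degree was divided by about $5$, and the order of vanishing too. The functions that $c$ has to kill are no longer polynomials of small degree, but there are few of them, because $(b^{1/5}-a^{1/5})^3$ has few terms. For higher powers $R$ of $p$ the corresponding factor has few terms by Lucas' theorem.

## The twisted lemma for general $R=p^\rho$

Let $1\le\rho\le s$, $R=p^\rho$, $\mu\ge0$ an integer, and
$$k'=\frac{p^{2s+1-\rho}-1}{2}+\mu+1 .\tag{8}$$
Let $U=\{u:u\preceq\frac{R+1}2\}$. The digits of $\frac{R+1}2=\frac{R-1}{2}+1$ are $o+1$ at position $0$ and $o$ at positions $1,\dots,\rho-1$, so $|U|=(o+2)(o+1)^{\rho-1}$. For example, for $p=5$, $R=25$, we have $\frac{R+1}{2}=13=(23)_5$ and $|U|=4\cdot3=12$. Define two subspaces of $\mathbb F_q^A$: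
$$\mathcal V=\mathrm{span}\{a^v(a^{1/R})^u:\ 0\le v\le\mu,\ u\in U\},\qquad \mathcal L=\mathrm{span}\{a^l:\ l\preceq k'\}.$$
Clearly
$$\dim\mathcal V\le(\mu+1)(o+2)(o+1)^{\rho-1}. \tag{9}$$

**Lemma 2.** If $\mathcal L\not\subseteq\mathcal V$, then $n(\mu+1)\le k'$, that is,
$$(n-1)(\mu+1)\le\frac{p^{2s+1-\rho}-1}2. \tag{10}$$

*Proof.* **A nonzero polynomial.** Since $\mathcal L\not\subseteq\mathcal V$, some spanning function $a^l$ with $l\preceq k'$ is not in $\mathcal V$, and there is a linear functional on $\mathbb F_q^A$ that kills $\mathcal V$ but not $a^l$. Write it as $\phi\mapsto\sum_ac_a\phi(a)$. Let $g(x)=\sum_ac_a(x-a)^{k'}$. Its coefficient at $x^{k'-l}$ is $\pm\binom{k'}l\sum_ac_aa^l\ne0$. So $g\ne0$, and $\deg g\le k'$.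

**High order of vanishing.** Let $b\in A$ and $0\le j\le\mu$. We show $E^{(j)}g(b)=0$. First,
$$Rk'=\frac{q-R}2+(\mu+1)R=\frac{q-1}2+\frac{R+1}2+\mu R .$$
So, by (5), for all $a\in A$,
$$(b-a)^{R(k'-j)}=(b-a)^{\frac{R+1}2+(\mu-j)R};$$
for $a=b$ both sides are $0$, as both exponents are positive. Taking $R$-th roots in $\mathbb F_q$,
$$(b-a)^{k'-j}=(b^{1/R}-a^{1/R})^{\frac{R+1}2}(b-a)^{\mu-j}.$$
Expand the right side as a function of $a$. In the first factor the term with $(a^{1/R})^u$ has coefficient $\pm\binom{(R+1)/2}{u}(b^{1/R})^{\frac{R+1}{2}-u}$, which is zero unless $u\in U$. The second factor is a combination of $a^v$ with $0\le v\le\mu$. So $(b-a)^{k'-j}$ lies in $\mathcal V$ as a function of $a$, and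
$$E^{(j)}g(b)=\binom{k'}j\sum_ac_a(b-a)^{k'-j}=0 .$$

**Counting zeros.** $g\ne0$ vanishes to order at least $\mu+1$ at $n$ points, so $n(\mu+1)\le k'$. Subtracting $\mu+1$ from both sides and using (8), we get (10). $\square$

Why is (10) the right kind of conclusion? Take $\mu=\lfloor\frac{n-1}{R}\rfloor$. Then $n-1\le(\mu+1)R-1$, so $n\le(\mu+1)R$, and (10) gives
$$n(n-1)\le(n-1)(\mu+1)R\le\frac{q-R}2<\frac{q-1}{2}. \tag{11}$$
So for Theorem 1 it is enough to find one $\rho$ for which $\mathcal L\not\subseteq\mathcal V$. We do this by comparing dimensions.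

## Counting with $R=p^s$: proof of Theorem 2

**Proposition A.** Let $s\ge1$, $P=p^s$, $1\le m\le\frac{p-3}2=o-1$. If $n\ge mP+\frac{P+3}2$, then $(n-1)(m+1)\le\frac{p^{s+1}-1}2$.

(Here $m$ is any integer in the range, not necessarily $\lfloor\sqrt{p/2}\rfloor$.)

*Proof.* **Step 1. Set up Lemma 2 and bound $\mathcal V$.** Take $\rho=s$ and $\mu=m$. By (9), $\dim\mathcal V\le(m+1)(o+2)(o+1)^{s-1}$.

**Step 2. Bound $\mathcal L$ from below.** We count the $l\preceq k'$ with $l\le n-1$; the functions $a^l$ for these are independent. The number $k'=\frac{p^{s+1}-1}{2}+m+1$ has digit $o+m+1\le2o=p-1$ at position $0$ and $o$ at positions $1,\dots,s$. Consider two families.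

- Top digit $l_s\le m-1$, units digit $l_0\le o+m+1$, other digits $\le o$. All of these satisfy $l<mP\le n-1$. There are $m(o+m+2)(o+1)^{s-1}$ of them.
- Top digit $l_s=m$, units digit $l_0\le o+1$, other digits $\le o$. Here $l\le mP+\frac{P-1}2+1=mP+\frac{P+1}{2}\le n-1$. There are $(o+2)(o+1)^{s-1}$ of them.

In both families $l\preceq k'$, because $m\le o$. The families are disjoint, so
$$\dim\mathcal L\ge\big[m(o+m+2)+(o+2)\big](o+1)^{s-1}=\big[(m+1)(o+2)+m^2\big](o+1)^{s-1}.$$

**Step 3. Compare.** Since $m\ge1$, this is larger than the bound for $\dim\mathcal V$. So $\mathcal L\not\subseteq\mathcal V$, and (10) with $\rho=s$, $\mu=m$ is the claim. $\square$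

*Proof of Theorem 2.* Let $A$ be a clique of maximum size $n$. Since $P$ is odd, $mP+\frac{P+1}{2}$ is an integer, so either $n\le mP+\frac{P+1}2$, or $n\ge mP+\frac{P+3}{2}$ and Proposition A gives $n\le1+\frac{p^{s+1}-1}{2(m+1)}$. This is (3).

For (4) take $m$ and $x$ as in (6); by (7), $m$ is allowed. We rewrite the two terms of (3). Since $\sqrt{q/2}=(m+x)P$,
$$mP+\frac{P+1}2=\sqrt{q/2}-\Big(x-\frac12\Big)P+\frac12 .$$
Since $\frac p2=(m+x)^2$,
$$1+\frac{p^{s+1}-1}{2(m+1)}\le1+P\,\frac{(m+x)^2}{m+1}=1+P(m+x)\Big(1-\frac{1-x}{m+1}\Big)=1+\sqrt{q/2}-P\,\frac{(m+x)(1-x)}{m+1}.$$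
If $x>\frac12$, then $\frac{m+x}{m+1}\ge\frac{m+1/2}{m+1}\ge\frac34$; the last inequality is $4m+2\ge3m+3$, true for $m\ge1$. So both terms are at most $\sqrt{q/2}+1-P\min\{x-\frac12,\frac34(1-x)\}$. $\square$

## Theorem 1 when $n$ is large, or when the fractional part of $\sqrt{p/2}$ exceeds $\frac12$

We start the proof of Theorem 1. The case $s=0$ was done after Lemma 1. So let $s\ge1$, let $A$ be a clique of maximum size $n$, and let $P,m,x$ be as in (6). Note $x\ne\frac12$, since $x=\frac12$ would mean $(2m+1)^2=2p$, an odd number equal to an even one.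

**Step 1. Dispose of $n\ge mP+\frac{P+3}2$.** The aim is to put Proposition A in the form (11); for this we need $n\le(m+1)P$. We have $(m+1)^2>\frac p2$ and $p$ is odd, so $(m+1)^2\ge\frac{p+1}2$, that is, $\frac p2\le(m+1)^2-\frac12$. By Proposition A,
$$(n-1)(m+1)\le\frac{p^{s+1}-1}{2}<\frac{pP}2\le P\Big((m+1)^2-\frac12\Big),$$
hence $n-1<P(m+1)-\frac{P}{2(m+1)}$. By (7), $2(m+1)\le2o=p-1\le P$, so $n-1<P(m+1)-1$ and in particular $n\le(m+1)P$. Therefore
$$n(n-1)\le P(m+1)(n-1)\le P\cdot\frac{p^{s+1}-1}2=\frac{q-P}2\le\frac{q-1}2 .$$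

From now on assume
$$n\le mP+\frac{P+1}2. \tag{12}$$

**Step 2. The case $x>\frac12$.** Here (12) alone is enough. We have $(m+\frac12)^2<\frac p2$, that is, $m(m+1)<\frac{p-1}2+\frac14$. Both $m(m+1)$ and $\frac{p-1}2$ are integers, so $m(m+1)\le\frac{p-1}2$ and $(m+\frac12)^2\le\frac p2-\frac14$. By (12), $n-\frac12\le(m+\frac12)P$, so
$$n(n-1)=\Big(n-\frac12\Big)^2-\frac14\le P^2\Big(m+\frac12\Big)^2-\frac14\le\frac q2-\frac{P^2}4-\frac14\le\frac{q-1}2 .$$

What remains is $x<\frac12$. Then $(m+\frac12)^2>\frac p2$, and (12) by itself does not give (1) for large $P$. Could we still use $\rho=s$ and $\mu=m$? When $n-1\le mP+\frac{P-1}{2}$ the second family in Proposition A need not lie below $n$. The first family alone has $m(o+m+2)(o+1)^{s-1}$ members, to be compared with $(m+1)(o+2)(o+1)^{s-1}$; so we would need $m^2>o+2$. But $m^2<\frac p2$ gives $m^2\le o$. The count just misses. We shall use a smaller $\rho$.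

## Fractional part below $\frac12$: placing the split at a small digit

**Step 3. First consequences of $x<\frac12$.** We extract an inequality that will contradict the final count. We have $m(m+1)>\frac{p-1}2+\frac14$. Both $m(m+1)$ and $\frac{p-1}2$ are even, the latter because $p\equiv1\pmod4$. So
$$m(m+1)\ge\frac{p-1}{2}+2=\frac{p+3}2 .\tag{13}$$
For $p=5,13,17,29$ we have $m=1,2,2,3$ and $m(m+1)=2,6,6,12$, while $\frac{p+3}2=4,8,10,16$. So (13) forces $p\ge37$.

**Step 4. Assume the contrary and locate $n-1$.** Suppose $n(n-1)>\frac{q-1}2$. We want the top digits of $n-1$. As both sides are integers, $n(n-1)\ge\frac{q+1}2$, so $n>\sqrt{q/2}$ and $n-1\ge\lfloor\sqrt{q/2}\rfloor\ge mP$ by (6). With (12),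
$$n-1=mP+n',\qquad0\le n'\le\frac{P-1}2 .\tag{14}$$
In particular $n-1$ has digit $m$ at position $s$ and zeros above.

**Step 5. Choose $\rho$.** We look for a position $\rho$ such that the part of $n-1$ from $\rho$ upwards has digits small enough to give no carries in $k'$. By Lemma 1 and our assumption, some digit of $n-1$ exceeds $o$. Let $i_0$ be the highest such position. The digit at position $s$ is $m<o$, so $i_0<s$. Let $\rho>i_0$ be the least position above $i_0$ whose digit is $<o$; then $\rho\le s$. Put $R=p^\rho$ and $n-1=\mu R+\nu$ with $0\le\nu<R$.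

The digits at positions $i_0+1,\dots,\rho-1$ are at most $o$ by the choice of $i_0$ and not less than $o$ by the choice of $\rho$, so they equal $o$. The digit at $i_0$ is at least $o+1=\frac{p+1}{2}$. Hence
$$\nu\ge\frac{p^\rho-p^{i_0+1}}2+\frac{p+1}2\,p^{i_0}=\frac{R+p^{i_0}}2\ge\frac{R+1}2 .$$
If $\rho=s$, then $R=P$ and $\nu=n'\le\frac{P-1}2$ by (14), a contradiction. So $1\le\rho\le s-1$. For $s=1$ there is no such $\rho$, and we are done. In general put
$$\kappa=s-\rho\ge1,\qquad Q=p^\kappa .$$
The digits $\mu_0,\dots,\mu_\kappa$ of $\mu$ are the digits of $n-1$ at positions $\rho,\dots,s$. So $\mu_0\le o-1$, $\mu_i\le o$ for $1\le i<\kappa$, and $\mu_\kappa=m$.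

**Step 6. What Lemma 2 gives.** Apply Lemma 2 with these $\rho$ and $\mu$. If $\mathcal L\not\subseteq\mathcal V$, then, since $\mu=\lfloor\frac{n-1}R\rfloor$, (11) gives $n(n-1)\le\frac{q-R}2$, against our assumption. So
$$\mathcal L\subseteq\mathcal V, \tag{15}$$
and we have to derive a contradiction from this.

**Step 7. The digits of $k'$.** By (8), $k'$ is the sum of $\frac{p^{2s+1-\rho}-1}{2}$, with all digits $o$ in positions $0,\dots,2s-\rho$, of $\mu$, with digits in positions $0,\dots,\kappa\le2s-\rho$, and of $1$. So its digits are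

- $o+\mu_0+1$ at position $0$,
- $o+\mu_i$ at positions $1\le i\le\kappa$, which is $o+m$ at position $\kappa$,
- $o$ at positions $\kappa+1,\dots,2s-\rho$.

All of these are at most $2o=p-1$, so there are indeed no carries. Here $\mu_0\le o-1$ was needed.

## Why the plain count fails below position $s$: $p=73$

Before going on, let us try the count of Proposition A on (15). Take $p=73$, $s=2$. Then $o=36$, $\sqrt{36.5}\approx6.04$, so $m=6$ and $x<\frac12$. Consider the hypothetical value $n-1=(6\;3\;40)_{73}=6\cdot5329+3\cdot73+40=32233$. Then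
$$n(n-1)=32234\cdot32233=1\,038\,998\,522>1\,036\,535\,796=\frac{73^5-1}2,$$
so this $n$ has to be excluded. The digit at position $0$ is $40>36$, the digit at position $1$ is $3<36$; so $\rho=1$, $\kappa=1$, $Q=73$, $\mu=6\cdot73+3=441$. The digits of $k'$ at positions $0,1,2$ are $40,42,36$. The number of $l\preceq k'$ with $l\le n-1$ is
$$6\cdot43\cdot41+3\cdot41+41=10742 ,$$
while the bound (9) for $\dim\mathcal V$ is $(\mu+1)(o+2)=442\cdot38=16796$. No conclusion.

The reason is visible. In $\mathcal V$ the exponent $v$ runs over a full interval $0,\dots,\mu$, of length about $mQ$. In $\mathcal L$ the part of $l$ below position $\kappa$ takes only the values $\preceq k'\bmod Q$, here $41$ of the $73$ possible ones. With $\rho=s$ there was no such part.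

The remedy is to fill the gaps. If (15) holds, multiply both sides by $a^i$ for $0\le i\le g$: the exponents $l$ become $l+i$, and for suitable $g$ these cover everything below position $\kappa$, while on the side of $\mathcal V$ only the range of $v$ grows, from $\mu+1$ to $\mu+1+g$. In the example the gap above $40$ has length $g=72-40=32$. The right side becomes $(442+32)\cdot38=18012$, and the left side becomes at least $6\cdot43\cdot73=18834$, which is larger. The contradiction appears.

## Filling the gaps, and the final count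

**Step 8. How far one has to shift.** We define $g$ as the longest gap that occurs. For $1\le j\le\kappa$ put
$$g_j=p^j-1-(k'\bmod p^j)=\frac{p^j-3}2-(\mu\bmod p^j),\qquad g=\max_{1\le j\le\kappa}g_j .$$
The second expression for $g_j$ holds because, by Step 7, $k'\bmod p^j=\frac{p^j-1}2+(\mu\bmod p^j)+1$. Let $\mu_{\rm low}=\mu\bmod Q$. Its digits are at most $o$, and the one at position $0$ is at most $o-1$, so $\mu_{\rm low}\le\frac{Q-1}2-1=\frac{Q-3}2$. Hence $g\ge g_\kappa\ge0$.

**Step 9. Upper bound.** We bound the dimension of the span of all shifted functions. By (15), after multiplication by $a^i$, all functions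
$$a^{l+i},\qquad l\preceq k',\ 0\le i\le g,$$
lie in $\mathrm{span}\{a^v(a^{1/R})^u:0\le v\le\mu+g,\ u\in U\}$, which has dimension at most $(\mu+g+1)(o+2)(o+1)^{\rho-1}$. We claim
$$\mu+g+1\le Q\Big(m+\frac{p+1}{2p}\Big). \tag{16}$$
Recall $\mu=mQ+\mu_{\rm low}$. If $g=g_\kappa=\frac{Q-3}2-\mu_{\rm low}$, then $\mu_{\rm low}$ cancels and $\mu+g+1=mQ+\frac{Q-1}2$, which is less than $Q(m+\frac12+\frac1{2p})$. Otherwise $g=g_j$ with $j\le\kappa-1$, so $g\le\frac{p^{\kappa-1}-3}2$ and
$$\mu+g+1\le mQ+\frac{Q-3}2+\frac{p^{\kappa-1}-3}2+1=mQ+\frac Q2+\frac Q{2p}-2<Q\Big(m+\frac{p+1}{2p}\Big).$$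

**Step 10. The shifts cover all residues below $Q$.** We claim that every integer $b$ with $0\le b\le Q-1$ has the form $b=l+i$ with $l\preceq(k'\bmod Q)$ and $0\le i\le g$. If $b\preceq(k'\bmod Q)$, take $l=b$, $i=0$. Otherwise let $j-1$ be the highest position where the digit of $b$ exceeds that of $k'$; then $1\le j\le\kappa$. Let $l$ agree with $b$ at positions $\ge j$ and with $k'$ at positions $<j$. At positions $\ge j$ the digits of $b$ do not exceed those of $k'$, so $l\preceq(k'\bmod Q)$. Moreover
$$b-l=(b\bmod p^j)-(k'\bmod p^j),$$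
which is positive, as the digit of $b$ at position $j-1$ is the larger one, and at most $p^j-1-(k'\bmod p^j)=g_j\le g$. So $i=b-l$ will do.

**Step 11. Lower bound.** We exhibit many independent functions among the $a^{l+i}$. Consider the integers $t=wQ+b$ with $0\le b<Q$ arbitrary, whose digit at position $\kappa$ is $\le o+m$, whose digits at positions $\kappa+1,\dots,s-1$ are $\le o$, whose digit at position $s$ is $\le m-1$, and whose digits above position $s$ are zero. Since $\rho\geq 1$ we have $\kappa<s\le2s-\rho$, so by Step 7 the digits of $k'$ at positions $\kappa,\ \kappa+1,\dots,s$ are $o+m,\ o,\dots,o$, and they dominate those of $t$ there (recall $m-1\le o$). Write $b=l_b+i$ as in Step 10. Then $l=wQ+l_b\preceq k'$ and $t=l+i$ with $0\le i\le g$. All these $t$ are less than $mP\le n-1$, by the digit at position $s$ and by (14), so the functions $a^t$ are linearly independent on $A$. Their number is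
$$Q\,(o+m+1)\,(o+1)^{s-1-\kappa}\,m=Q\,(o+m+1)(o+1)^{\rho-1}m .$$

**Step 12. Comparison.** The independent functions of Step 11 lie in the space of Step 9. With (16), after division by $Q(o+1)^{\rho-1}$,
$$m(o+m+1)\le\Big(m+\frac{p+1}{2p}\Big)(o+2).$$
The left side is $m(o+2)+m^2-m$, and $o+2=\frac{p+3}2$. So
$$m^2-m\le\frac{(p+1)(p+3)}{4p}=\frac p4+1+\frac3{4p}. \tag{17}$$
This is too small for $m\approx\sqrt{p/2}$. Precisely, $m<\sqrt{p/2}$ gives $2m<\sqrt{2p}$, and with (13)
$$m^2-m=m(m+1)-2m>\frac{p+3}2-\sqrt{2p}.$$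
Together with (17), multiplied by $4$: $2p+6-4\sqrt{2p}<p+4+\frac3p$, that is,
$$p+2-4\sqrt{2p}-\frac3p<0 .$$
But $p+2-4\sqrt{2p}=(\sqrt p-2\sqrt2)^2-6$. By Step 3, $p\ge37$, so $\sqrt p-2\sqrt2>6-3=3$, and the left side is more than $9-6-\frac3p>0$. This is a contradiction.

Hence $n(n-1)\le\frac{q-1}2$ in all cases, which proves Theorem 1, and with it the Corollary. $\blacksquare$
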